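\title{$H^1$ eigenfunctions prevent strong quenching by periodic flows in two dimensions}

\begin{abstract}
We study the reaction-advection-diffusion equation $T_t+Au\cdot\nabla T=\Delta T+f(T)$ with an ignition-type reaction $f$ and a periodic, incompressible, Lipschitz flow $u$ of large amplitude $A$, on the plane or on a cylinder. We prove that if $u$ has a periodic eigenfunction of class $H^1$ with non-zero eigenvalue, then $u$ is not strongly quenching. The eigenfunction and the stream function give coordinates in which the flow is a translation. In these coordinates the Laplacian averages, as $A\to\infty$, to an elliptic operator that does not depend on $A$, and a subsolution of the averaged equation is propagated for all times by combining this $L^2$ averaging with an $L^2\to L^\infty$ bound that is uniform in $A$. If $u$ leaves no non-empty bounded open set invariant and its mean is non-zero and not parallel to a period vector, then for every ignition-type reaction some initial datum is quenched by no large amplitude.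
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Quenching by strong flows}
Let $D$ be the plane $\mathbb R^2$ or the cylinder $\mathbb R\times\mathbb T$, $\mathbb T=\mathbb R/\mathbb Z$, and let $u$ be a periodic, incompressible ($\operatorname{div}u=0$), Lipschitz vector field on $D$. Periodic means that $u$, lifted to $\mathbb R^2$ if $D$ is the cylinder, is invariant under the translations by a lattice $\Lambda\subset\mathbb R^2$, which contains $(0,1)$ in the case of the cylinder. The elements of $\Lambda$ are the \emph{period vectors} and $\mathcal C=\mathbb R^2/\Lambda$ is the cell of periodicity. Function spaces on $\mathcal C$ consist of complex-valued $\Lambda$-periodic functions, and $C^{1,1}(\mathcal C)$ is the set of $\psi\in C^1(\mathcal C)$ with Lipschitz gradient. A subset of $D$ is \emph{invariant} if every trajectory of $\dot x=u(x)$ that starts in it stays in it for all times.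

For $A\in\mathbb R$ consider
\begin{equation}\label{eq:rd}
T^A_t+Au\cdot\nabla T^A=\Delta T^A+f(T^A),\qquad T^A(x,0)=T_0(x)\qquad\text{on }D,
\end{equation}
where $T_0$ is compactly supported with values in $[0,1]$ and $f$ is of \emph{ignition type}: $f$ is Lipschitz on $[0,1]$, $f(0)=f(1)=0$, and there is $\eta_0\in(0,1)$ with $f=0$ on $[0,\eta_0]$ and $f>0$ on $(\eta_0,1)$. Think of $T^A$ as a temperature, of $T_0$ as a hot spot, and of $\eta_0$ as the temperature below which nothing burns. The datum $T_0$ is \emph{quenched} by $Au$ if $\|T^A(\cdot,t)\|_{L^\infty}\to0$ as $t\to\infty$. The flow $u$ is \emph{strongly quenching} if for each such $T_0$ and each ignition-type $f$ there is $A_0$ such that $Au$ quenches $T_0$ for every $A>A_0$: every flame, however large and however strong its reaction, is put out by stirring fast enough.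

An incompressible flow alone only rearranges the values of the temperature, so it can lower the maximum only by helping diffusion. The linear notion that measures this help is the following: $u$ is \emph{dissipation-enhancing} if for every $\phi_0\in L^p(D)$ with $p<\infty$ and every $\tau>0$ the solution of $\phi^A_t+Au\cdot\nabla\phi^A=\Delta\phi^A$, $\phi^A(\cdot,0)=\phi_0$, satisfies $\|\phi^A(\cdot,\tau)\|_{L^\infty(D)}\to0$ as $A\to\infty$. Finally, $\psi\in H^1(\mathcal C)$, $\psi\not\equiv0$, is an \emph{eigenfunction} of $u$ with eigenvalue $\lambda\in\mathbb R$ if $u\cdot\nabla\psi=i\lambda\psi$, and a \emph{first integral} if $u\cdot\nabla\psi=0$. An eigenfunction is a first integral exactly when $\lambda=0$, and non-zero constants are first integrals of every flow. The following facts are known for $u$ as above.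
\begin{itemize}
\item[(a)] If $u$ is dissipation-enhancing, then $u$ is strongly quenching.
\item[(b)] If $u$ leaves some non-empty bounded open subset of $D$ invariant, then $u$ is not strongly quenching.
\item[(c)] If $u$ has an eigenfunction $\psi\in C^{1,1}(\mathcal C)$ that is not a first integral, then $u$ is not strongly quenching.
\end{itemize}
Facts (b) and (c) leave open the case in which no non-empty bounded open subset of $D$ is invariant and $u$ has $H^1(\mathcal C)$ eigenfunctions with non-zero eigenvalues, but none of them belongs to $C^{1,1}(\mathcal C)$. Such flows exist: they are constructed in \cite{Zlatos} through a skew-product-type example with a smooth circle map and a Liouvillean rotation number, for which the associated cohomological equation has a solution in $H^1(\mathbb T)\setminus H^2(\mathbb T)$. The problem, which comes from \cite{Zlatos}, is to decide whether every flow in this case fails to be strongly quenching.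

\subsection*{Results}
The answer is yes, and the space $C^{1,1}(\mathcal C)$ in (c) can be replaced by $H^1(\mathcal C)$.

\begin{theorem}\label{thm:main}
If $u$ has an eigenfunction $\psi\in H^1(\mathcal C)$ with eigenvalue $\lambda\ne0$, then $u$ is not strongly quenching. If moreover no non-empty bounded open subset of $D$ is invariant, then there are an ignition-type $f$, a function $T_0\in C_c^\infty(D;[0,1])$ and $\kappa,\tau,A_0>0$ such that
\[
\|T^A(\cdot,k\tau)\|_{L^\infty}\ge\kappa\qquad\text{for all }k=0,1,2,\dots\text{ and all }A>A_0 .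
\]
\end{theorem}

In Theorem~\ref{thm:main} the reaction is chosen depending on the flow. When the mean flow points in an irrational direction, no choice is needed.

\begin{theorem}\label{thm:every}
Assume that no non-empty bounded open subset of $D$ is invariant, that $u$ has an eigenfunction in $H^1(\mathcal C)$ with eigenvalue $\lambda\ne0$, and that the mean of $u$ is non-zero and not parallel to any non-zero period vector. Then for every ignition-type $f$ there are $T_0\in C_c^\infty(D;[0,1])$ and $A_0$ such that $T_0$ is not quenched by $Au$ for any $A>A_0$.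
\end{theorem}

\subsection*{Why $H^1$ is the expected class}
Let $X_t$ be the flow of $u$. An eigenfunction satisfies $\psi\circ X_t=e^{i\lambda t}\psi$, so where $\psi\neq0$ its phase divided by $\lambda$ is a clock $\theta$ that advances at unit speed along all streamlines at once. In two dimensions there is also a stream function $U$, constant along streamlines. In the coordinates $\Phi=(\theta,U)$ the flow is the translation $y\mapsto y+te_1$, $e_1=(1,0)$. A lump $G\circ\Phi$, with $G$ smooth and compactly supported, is therefore carried by the flow to the lumps $G(\Phi-se_1)$, whose gradients $\sum_j\partial_jG(\Phi-se_1)\nabla\Phi_j$ stay bounded in $L^2$ uniformly in $s$ as soon as $\nabla\Phi$ is periodic and square integrable on a cell. For the linear equation $\frac{d}{dt}\|\phi^A\|_2^2=-2\|\nabla\phi^A\|_2^2$, so a flow that does not increase the $H^1$ norm of a lump should not help diffusion to destroy it. This suggests that $H^1$ regularity of $\psi$ is what matters. The obstacle is that quenching concerns a nonlinear equation, all times and the supremum norm.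 The natural tool is the comparison principle applied to a moving lump $w$, and it requires a pointwise bound on $\Delta w$. If $\Phi$ is $C^{1,1}$, then $\Delta w$ is a bounded function; if $\Phi$ is only $H^1$, then $\Delta w$ is a distribution in $H^{-1}$.

\section{Two explicit flows}\label{sec:models}

In both examples $D=\mathbb R^2$, $\Lambda=\mathbb Z^2$, and the eigenfunctions may be taken smooth, so fact (c) applies. They are chosen because the two mechanisms of the proof can be seen by hand.

\subsection*{A shear flow with a plateau: the moving lump}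
Let $u=(v(x_2),0)$ with $v$ Lipschitz and $1$-periodic. Write $\psi=\sum_kc_k(x_2)e^{2\pi ikx_1}$. The eigenvalue equation reads $(2\pi kv-\lambda)c_k=0$ for all $k$. Let $\lambda\ne0$. Then $c_0=0$, and if $\psi\in H^1(\mathcal C)$, each $c_k\in H^1(\mathbb T)$ is continuous, so some $c_k$ is non-zero on an interval, where $v\equiv\lambda/(2\pi k)$. Conversely, if $v\equiv v_0\neq0$ on an interval $J$ of length less than $1$, then $\chi(x_2)e^{2\pi ix_1}$ with $0\not\equiv\chi\in C_c^\infty(J)$, extended periodically, is an eigenfunction with eigenvalue $2\pi v_0$. So a shear flow has an $H^1$ eigenfunction with non-zero eigenvalue exactly when $v$ has a plateau at non-zero height.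

Let $g(t,y)$ be smooth with compact support in $[0,\tau]\times\mathbb R\times J$ and values in $[0,1]$, with $g_t-\Delta g\le f(g)$ and $g(\tau,\cdot)\ge g(0,\cdot)\not\equiv0$; Lemma~\ref{lem:profile1} provides such $g$ for a suitable $f$. The lump $w(t,x)=g(t,x_1-Av_0t,x_2)$ lives on the plateau and moves rigidly with it, so $w_t+Au\cdot\nabla w-\Delta w=g_t-\Delta g\le f(w)$ for every $A$. If $T_0\ge g(0,\cdot)$, comparison on $[0,\tau]$ gives $T^A(x,\tau)\ge g(0,x_1-Av_0\tau,x_2)$, and the argument repeats forever. No amplitude quenches $T_0$.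

\subsection*{A wavy flow: averaging}
Let $\varphi$ be $1$-periodic of class $C^{1,1}$ and $u=(1,\varphi'(x_1))$. The clock is $\theta=x_1$ (the eigenfunction is $e^{2\pi ix_1}$), and $U=\varphi(x_1)-x_2$ is constant on streamlines. Put $\Phi_A(t,x)=(x_1-At,\varphi(x_1)-x_2)$ and $w=g(t,\Phi_A)$ with $g$ smooth and compactly supported in $[0,\tau]\times\mathbb R^2$. With all derivatives of $g$ evaluated at $(t,\Phi_A)$,
\[
w_t+Au\cdot\nabla w=g_t,\qquad
\Delta w=\partial_{11}g+2\varphi'\,\partial_{12}g+(1+\varphi'^2)\,\partial_{22}g+\varphi''\,\partial_2g .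
\]
The transport is again absorbed exactly, but now the lump is deformed as it travels. At a fixed point $y=\Phi_A$ of the moving frame $x_1=y_1+At$, so the coefficients oscillate in time with period $1/A$. Their averages over a period give the operator $\mathcal L=\partial_{11}+(1+\langle\varphi'^2\rangle)\partial_{22}$, where $\langle\cdot\rangle$ is the mean over $[0,1]$, and $\mathcal L$ does not depend on $A$.

Here is the sense in which $\Delta$ may be replaced by $\mathcal L$. Let $S$ solve the linear equation $S_t+Au\cdot\nabla S=\Delta S+(g_t-\mathcal Lg)(t,\Phi_A)$ with $S(0)=w(0)$. The error $e=S-w$ satisfies $e(0)=0$ and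
\[
e_t+Au\cdot\nabla e=\Delta e+R,\qquad R=2\varphi'\,\partial_{12}g+(\varphi'^2-\langle\varphi'^2\rangle)\,\partial_{22}g+\varphi''\,\partial_2g .
\]
The residual $R$ is bounded in $L^2$ but not small. The energy identity $\|e(t)\|_2^2+2\int_0^t\|\nabla e\|_2^2=2\int_0^t\langle R,e\rangle$ bounds $\sup_t\|e\|_2$ and $\int_0^\tau\|\Delta e+R\|_{H^{-1}}^2$ independently of $A$. Each term of $R$ has the form $m(x_1)G(t,\Phi_A)$ with $m$ bounded, periodic and of mean zero, so $m=\mu'=u\cdot\nabla\mu$ with $\mu(x_1)$ periodic and Lipschitz. Since $u\cdot\nabla$ is antisymmetric,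
\[
\frac d{dt}\langle\mu G,e\rangle=A\langle mG,e\rangle+\langle\mu G_t,e\rangle+\langle\Delta e+R,\mu G\rangle .
\]
Integrating in time and dividing by $A$ gives $\int_0^t\langle mG,e\rangle=O(1/A)$, hence $\sup_{t\le\tau}\|e(t)\|_2^2=O(1/A)$.

\subsection*{What remains to be done in general}
Three things. First, the coordinates $\Phi$ have to be built from $\psi$, with enough control to define $\mathcal L$ (Sections~\ref{sec:levels} and \ref{sec:chart}). Second, the averaging must be done with $\Delta w\in H^{-1}$ and without solving $u\cdot\nabla\mu=m$ (Section~\ref{sec:averaging}). Third, the averaging gives an error that is small only in $L^2$ and only on a bounded time interval, and such errors must not accumulate over infinitely many intervals (Section~\ref{sec:iteration}). Section~\ref{sec:profiles} constructs the profiles $g$ and completes the proofs.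

\section{Standard facts and reduction to the plane}\label{sec:prelim}

In this section $u$ denotes the field on $\mathbb R^2$ (the lift, if $D$ is the cylinder), and $L$ is its Lipschitz constant.

\subsection*{Sobolev functions and potentials}
We use four facts. \emph{Chain rule:} if $G\in C^1(\mathbb R^m)$ has bounded derivatives and $\Phi\in H^1_{\mathrm{loc}}(\mathbb R^2;\mathbb R^m)$, then $\nabla G(\Phi)=\sum_j\partial_jG(\Phi)\nabla\Phi_j$ (mollify $\Phi$ and use dominated convergence along an a.e.\ convergent subsequence); likewise the product rule holds for bounded $H^1_{\mathrm{loc}}$ functions. \emph{Level sets:} the gradient of an $H^1_{\mathrm{loc}}$ function vanishes a.e.\ on each of its level sets. \emph{Changes of variables:} a locally bi-Lipschitz homeomorphism $F$ preserves null sets and $H^1_{\mathrm{loc}}$, and $dx=|\det DF|\,dy$ for $x=F(y)$. \emph{Potentials:} a field $j\in L^2_{\mathrm{loc}}(\mathbb R^2;\mathbb R^2)$ with $\operatorname{curl}j=\partial_1j_2-\partial_2j_1=0$ in distributions equals $\nabla\Theta$ for some $\Theta\in H^1_{\mathrm{loc}}$,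 which is Lipschitz if $j$ is bounded. If $j$ is $\Lambda$-periodic with mean $\nu$, then
\begin{equation}\label{eq:potential}
\Theta(x+n)=\Theta(x)+\nu\cdot n\quad(n\in\Lambda),\qquad \Theta-\nu\cdot x\ \text{ is $\Lambda$-periodic}.
\end{equation}
Indeed, $\Theta(\cdot+n)-\Theta$ has zero gradient, so it is a constant, additive in $n$ and hence of the form $\nu'\cdot n$; then $\Theta-\nu'\cdot x$ is periodic, its gradient has mean zero, and $\nu'=\nu$.

\subsection*{The flow and the stream function}
The flow $X_t$ of $u$ preserves Lebesgue measure, commutes with $\Lambda$-translations, and $X_t$ and $X_t^{-1}=X_{-t}$ are Lipschitz with constant $e^{L|t|}$; thus $\|\phi\circ X_t\|_{H^1}\le e^{L|t|}\|\phi\|_{H^1}$. For $\phi\in H^1_{\mathrm{loc}}(\mathbb R^2)$,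
\begin{equation}\label{eq:ftc}
\phi\circ X_t-\phi=\int_0^t(u\cdot\nabla\phi)\circ X_\sigma\,d\sigma\qquad\text{a.e.}
\end{equation}
For smooth $\phi$ this is the fundamental theorem of calculus, and both sides are continuous from $H^1_{\mathrm{loc}}$ to $L^2_{\mathrm{loc}}$. For an eigenfunction, \eqref{eq:ftc} is the linear equation $\frac d{dt}\psi\circ X_t=i\lambda\,\psi\circ X_t$ in $L^2(\mathcal C)$, so
\begin{equation}\label{eq:eigflow}
\psi\circ X_t=e^{i\lambda t}\psi\qquad\text{a.e., for each }t .
\end{equation}
For $\phi\in H^1(\mathbb R^2)$, \eqref{eq:ftc} shows that $t\mapsto\phi\circ X_t$ is $C^1$ with values in $L^2$; applying it to $\phi\circ X_t\in H^1$ and differentiating $\phi\circ X_t\circ X_\sigma$ at $\sigma=0$ gives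
\begin{equation}\label{eq:dflow}
\tfrac d{dt}(\phi\circ X_t)=u\cdot\nabla(\phi\circ X_t)\qquad\text{in }L^2(\mathbb R^2).
\end{equation}

Since $\operatorname{div}u=0$, the field $(u_2,-u_1)$ is curl-free, so $u=(-\partial_2U,\partial_1U)$ for a \emph{stream function} $U$ whose gradient is periodic and $L$-Lipschitz. We have $|\nabla U|=|u|$ and $u\cdot\nabla U=0$, so $U$ is constant on orbits. Let $b$ be the mean of $\nabla U$. By \eqref{eq:potential}, $U(x+n)=U(x)+b\cdot n$ for $n\in\Lambda$ and $U-b\cdot x$ is bounded. The mean of $u$ is $(-b_2,b_1)$.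

\subsection*{Parabolic equations}
All functions here are real, and $\langle\cdot,\cdot\rangle$ is the pairing of $H^{-1}$ with $H^1$ on $\mathbb R^2$, which extends the $L^2$ inner product. Let
\[
\mathcal W=\{\phi\in L^2(0,\tau;H^1(\mathbb R^2)):\phi_t\in L^2(0,\tau;H^{-1}(\mathbb R^2))\}\subset C([0,\tau];L^2).
\]
For $\phi,\zeta\in\mathcal W$ we have $\frac d{dt}\langle\phi,\zeta\rangle=\langle\phi_t,\zeta\rangle+\langle\zeta_t,\phi\rangle$ and $\frac d{dt}\|\phi_+\|_2^2=2\langle\phi_t,\phi_+\rangle$. By Lions' theorem, for $\phi_0\in L^2$ and $h\in L^2(0,\tau;H^{-1})$ the problem $\phi_t+Au\cdot\nabla\phi=\Delta\phi+h$, $\phi(0)=\phi_0$, has a unique solution in $\mathcal W$, and the same holds with an added Lipschitz reaction term that vanishes at $0$. Since $u$ is bounded and incompressible, for $\phi,\zeta\in H^1$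
\begin{equation}\label{eq:antisym}
\langle u\cdot\nabla\phi,\zeta\rangle=-\langle u\cdot\nabla\zeta,\phi\rangle,\qquad\langle u\cdot\nabla\phi,\phi\rangle=\langle u\cdot\nabla\phi,\phi_+\rangle=0 .
\end{equation}
This is why energy estimates do not see $A$. We extend $f$ by $0$ to $\mathbb R$ and let $L_f$ be its Lipschitz constant. For $T_0\in C_c^\infty(\mathbb R^2;[0,1])$ the solution $T^A$ of \eqref{eq:rd} lies in $\mathcal W$ for every $\tau$, and $0\le T^A\le1$: test the equation with $(T^A)_-$ and with $(T^A-1)_+$, against both of which $f(T^A)$ integrates to zero. All of this holds on the cylinder as well.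

\begin{lemma}[Comparison]\label{lem:comp}
Let $\phi\in\mathcal W$ with $\phi(0)\le0$. Suppose that $h=\phi_t+Au\cdot\nabla\phi-\Delta\phi$ belongs to $L^2((0,\tau)\times\mathbb R^2)$ and that $h\le K\phi$ a.e.\ on $\{\phi>0\}$ for a constant $K$. Then $\phi\le0$.
\end{lemma}

\begin{proof}
By \eqref{eq:antisym}, $\frac12\frac d{dt}\|\phi_+\|_2^2=-\|\nabla\phi_+\|_2^2+\langle h,\phi_+\rangle\le K\|\phi_+\|_2^2$, and $\phi_+(0)=0$.
\end{proof}

\begin{lemma}[Nash bound]\label{lem:nash}
There is a constant $C_N$, independent of $A$, such that every solution of $\phi_t+Au\cdot\nabla\phi=\Delta\phi$ on $\mathbb R^2$ with $\phi(0)\in L^2$ satisfies $\|\phi(t)\|_\infty\le C_Nt^{-1/2}\|\phi(0)\|_2$.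
\end{lemma}

\begin{proof}
Let $\chi(x)=e^{-\sqrt{1+|x|^2}}$, so that $|\nabla\chi|+|\Delta\chi|\le C\chi$, and $\chi_\varrho(x)=\chi(x/\varrho)$ for $\varrho\ge1$. Let first $0\le\phi(0)\in L^1\cap L^2$; then $\phi\ge0$ by Lemma~\ref{lem:comp}, and
\[
\frac d{dt}\int\phi\chi_\varrho=\int\phi\,(Au\cdot\nabla\chi_\varrho+\Delta\chi_\varrho)\le\frac{C_A}{\varrho}\int\phi\chi_\varrho .
\]
As $\varrho\to\infty$, $\chi_\varrho$ increases to $e^{-1}$, so $\|\phi(t)\|_1\le\|\phi(0)\|_1$. Splitting $\phi(0)$ into its positive and negative parts removes the sign condition. Nash's inequality in the plane, $\|\phi\|_2^2\le C\|\nabla\phi\|_2\|\phi\|_1$, and $\frac d{dt}\|\phi\|_2^2=-2\|\nabla\phi\|_2^2$ give $\frac d{dt}\|\phi\|_2^2\le-c\|\phi\|_2^4/\|\phi(0)\|_1^2$ with an absolute constant $c>0$. Hence $\|\phi(t)\|_2^{-2}\ge ct\|\phi(0)\|_1^{-2}$, that is, $\|\phi(t)\|_2\le C_Nt^{-1/2}\|\phi(0)\|_1$. The same bound holds for the solution $\zeta$ of the equation with drift $-Au$. By \eqref{eq:antisym}, $\langle\phi(r),\zeta(t-r)\rangle$ does not depend on $r\in[0,t]$, so $|\langle\phi(t),\zeta(0)\rangle|\le\|\phi(0)\|_2\,C_Nt^{-1/2}\|\zeta(0)\|_1$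 for all $\zeta(0)\in L^1\cap L^2$, which is the claim.
\end{proof}

\begin{lemma}[From the plane to the cylinder]\label{lem:lift}
Let $D=\mathbb R\times\mathbb T$. If no non-empty bounded open subset of $D$ is invariant, the same is true for the lifted flow on $\mathbb R^2$. If for some $f$, $T_0\in C_c^\infty(\mathbb R^2;[0,1])$ and $\kappa,\tau,A_0>0$ the solutions on $\mathbb R^2$ satisfy $\|T^A(k\tau)\|_\infty\ge\kappa$ for all $k\ge0$ and $A>A_0$, then the same holds on $D$ with the same $f,\kappa,\tau,A_0$ and some $\widetilde T_0\in C_c^\infty(D;[0,1])$.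
\end{lemma}

\begin{proof}
The projection $\mathbb R^2\to D$ maps a non-empty bounded open invariant set to a set of the same kind. For the second claim take $\widetilde T_0$ equal to $1$ on the projection of $\operatorname{supp}T_0$, let $\widetilde T$ be the lift to $\mathbb R^2$ of the solution on $D$, and put $\phi=T^A-\widetilde T$, so that $\phi(0)\le0$. The lift is not in $L^2(\mathbb R^2)$, but with $\chi$ as in the previous proof $\chi^{1/2}\phi\in\mathcal W$, because the weight is summable over the translates of the strip $\mathbb R\times[0,1)$. Testing the equation for $\phi$ with $\chi\phi_+$ and using $|f(T^A)-f(\widetilde T)|\le L_f|\phi|$,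
\[
\frac12\frac d{dt}\int\chi\phi_+^2\le-\int\chi|\nabla\phi_+|^2-\int\phi_+\nabla\phi_+\cdot\nabla\chi+\frac A2\int\phi_+^2\,u\cdot\nabla\chi+L_f\int\chi\phi_+^2\le C_A\int\chi\phi_+^2,
\]
since $|\nabla\chi|\le C\chi$. So $\phi\le0$ and $\|\widetilde T(k\tau)\|_\infty\ge\|T^A(k\tau)\|_\infty$.
\end{proof}

If a non-empty bounded open subset of $D$ is invariant, the first claim of Theorem~\ref{thm:main} is fact (b), and nothing else is claimed. By Lemma~\ref{lem:lift} we may therefore make the following assumptions for the rest of the paper.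

\medskip\noindent\textbf{Standing assumptions.} $D=\mathbb R^2$; no non-empty bounded open subset of $\mathbb R^2$ is invariant; $\psi\in H^1(\mathcal C)\setminus\{0\}$ satisfies $u\cdot\nabla\psi=i\lambda\psi$ with $\lambda\neq0$.

\section{Level sets of the stream function}\label{sec:levels}

Let $Z=\{u=0\}$, the critical set of $U$. A number $h$ is a \emph{regular value} if $h\notin U(Z)$. We show that almost every moving point lies on a regular level, and that regular levels consist of orbits that go to infinity in both directions. Sard's theorem for functions on the plane is usually stated for $C^2$ functions, while $U$ is only $C^{1,1}$, so we give the proof.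

\begin{lemma}\label{lem:sard}
The set $U(Z)$ has measure zero.
\end{lemma}

\begin{proof}
It suffices to treat $Z'=Z\cap B(0,\varrho)$. By the Lebesgue density theorem $Z'=N\cup Z_1$, where $N$ is null and every point of $Z_1$ is a density point of $Z$. We use Vitali's covering lemma: a family of discs of bounded radii has a countable disjoint subfamily $B(x_i,r_i)$ such that the discs $B(x_i,5r_i)$ cover the union of the family.

For $x\in Z$ we have $|\nabla U(x')|\le L|x'-x|$, so $U(B(x,r))$ lies in an interval of length $Lr^2$. Given $\varepsilon>0$, let $O\supset N$ be open with $|O|\le\varepsilon$ and apply the covering lemma to the discs centered in $N$ and contained in $O$. Then $\pi\sum r_i^2\le\varepsilon$, and $U(N)$ is covered by intervals of total length at most $25L\varepsilon/\pi$. So $|U(N)|=0$.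

Let $x\in Z_1$ and $\eta\in(0,1)$. For all small $r$, every $x'\in B(x,r)$ is within $\eta r$ of $Z$: otherwise $B(x',\eta r)$, which fills the fraction $\eta^2/4$ of $B(x,2r)$, would miss $Z$, and this cannot happen for arbitrarily small $r$ at a density point. For such $r$, $|\nabla U|\le L\eta r$ on $B(x,r)$, so $U(B(x,r))$ lies in an interval of length $2L\eta r^2$. Choose for each $x\in Z_1$ a radius $r_x\le1$ such that this holds for $r=5r_x$, and apply the covering lemma to the discs $B(x,r_x)\subset B(0,\varrho+1)$. Then $U(Z_1)$ is covered by intervals of total length at most $50L\eta\sum r_i^2\le50L\eta(\varrho+1)^2$. Let $\eta\to0$.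
\end{proof}

Near a point $x$ with $u(x)\ne0$, one of the maps $(U,x_1)$, $(U,x_2)$ is a $C^1$ diffeomorphism. A \emph{box} around $x$ is the preimage of a small open rectangle centered at the image of $x$. In a box $\mathcal N$ around $x$, with $h=U(x)$, the set $\mathcal N\cap\{U=h\}$ is a single arc and the sets $\mathcal N\cap\{U>h\}$, $\mathcal N\cap\{U<h\}$ are connected. For small $\epsilon>0$ the map $s\mapsto X_sx$, $|s|<\epsilon$, is continuous and injective into this arc, so its image is a relatively open subarc; in a smaller box,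
\begin{equation}\label{eq:box}
\mathcal N\cap\{U=h\}\subset\{X_sx:|s|<\epsilon\}.
\end{equation}

\begin{lemma}\label{lem:Z}
Almost every point $x$ of $\{u\neq0\}$ has $U(x)$ regular. The set $Z$ has empty interior, and $\psi=0$ a.e.\ on $Z$.
\end{lemma}

\begin{proof}
In a box, $U$ is a coordinate of a $C^1$ diffeomorphism, so the preimage of the null set $U(Z)$ is null; countably many boxes cover $\{u\ne0\}$. A disc contained in $Z$ would be a bounded open invariant set. On $Z$, $i\lambda\psi=u\cdot\nabla\psi=0$ a.e., and $\lambda\ne0$.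
\end{proof}

\begin{lemma}\label{lem:orbits}
Let $h$ be a regular value. Only finitely many components of $\{U=h\}$ meet a given compact set. Each component $\ell$ is a single non-periodic orbit, $|X_tx|\to\infty$ as $t\to\pm\infty$ for $x\in\ell$, and $\mathbb R^2\setminus\ell$ has exactly two components, the \emph{sides} of $\ell$, each with boundary $\ell$.
\end{lemma}

\begin{proof}
The intersection of $\{U=h\}$ with a compact set is covered by finitely many boxes, each of which meets one component only. By \eqref{eq:box} orbits are relatively open in $\{U=h\}$; a component is connected and is a disjoint union of orbits, so it is one orbit. A periodic orbit would be a Jordan curve, and since no other orbit meets it, its interior would be a bounded open invariant set. So $\ell$ is not periodic. Suppose $X_{t_k}x\to x_\infty$ with $|t_k|\to\infty$. Then $U(x_\infty)=h$, and \eqref{eq:box} at $x_\infty$ gives $X_{t_k}x=X_{s_k}x_\infty$ with $|s_k|<\epsilon$ for large $k$. So $x_\infty=X_{t_k-s_k}x$ for an unbounded set of times, which makes the orbit periodic. Hence $|X_tx|\to\infty$,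 the set $\ell\cup\{\infty\}$ is a Jordan curve in the sphere, and the Jordan curve theorem gives the last claim.
\end{proof}

\section{Coordinates that straighten the flow}\label{sec:chart}

The geometry depends on the subgroup
\[
\Lambda_0=\{n\in\Lambda:b\cdot n=0\}
\]
of translations that preserve $U$. In \emph{Case A}, $\Lambda_0\neq\{0\}$, regular orbits close up modulo $\Lambda_0$, and we will find a periodic channel that plays the role of the plateau of a shear flow. In \emph{Case B}, $\Lambda_0=\{0\}$, no regular orbit closes up on $\mathcal C$, and we will find that the flow on $\mathcal C$ is ergodic and that the clock is defined on the whole plane.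

To state what both cases give, let $\Gamma$ be a subgroup of $\Lambda$ and $\Omega\subset\mathbb R^2$ an open set invariant under the flow and under $\Gamma$, with $|\Omega/\Gamma|<\infty$. The space $L^2(\Omega/\Gamma)$ consists of $\Gamma$-periodic functions on $\Omega$, integrated over a fundamental domain. The maps $m\mapsto m\circ X_t$ form a strongly continuous unitary group on it. Let $m\mapsto\overline m$ be the orthogonal projection onto the functions fixed by this group. It has norm at most $1$, $\overline m\circ X_t=\overline m$, and von Neumann's mean ergodic theorem says that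
\begin{equation}\label{eq:vN}
\mathcal A_sm:=\frac1s\int_0^sm\circ X_\sigma\,d\sigma\longrightarrow\overline m\qquad\text{in }L^2(\Omega/\Gamma)\text{ as }s\to\infty .
\end{equation}
Let $\mathcal B$ be the algebra of bounded, locally Lipschitz, $\Gamma$-periodic real functions on $\Omega$ with bounded gradient.

Formally, $\Delta(G\circ\Phi)=\sum_j\Delta\Phi_j\,\partial_jG(\Phi)+\sum_{i,j}\nabla\Phi_i\cdot\nabla\Phi_j\,\partial_{ij}G(\Phi)$, and the averaged operator should have the coefficients $\overline{\Delta\Phi_j}$ and $\overline{\nabla\Phi_i\cdot\nabla\Phi_j}$. But $\Delta\theta$ is only a distribution, and in Case B $|\nabla\theta|^2$ is only integrable. Property (C6) below gives these averages a meaning by replacing one factor $\nabla\Phi_j$ with a Lipschitz field $V_j$.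

\begin{proposition}\label{prop:chart}
Under the standing assumptions there are $\Gamma$ and $\Omega$ as above, an open set $\Sigma\subset\mathbb R^2$, a map $\Phi=(\Phi_1,\Phi_2)=(\theta,U):\Omega\to\Sigma$, and an operator $\mathcal LG=\sum_{i,j}a_{ij}\partial_{ij}G+\alpha\,\partial_2G$ with measurable coefficients on $\Sigma$, with the following properties.
\begin{itemize}
\item[(C1)] In Case A, $\Sigma=\mathbb R\times J$ with $J$ a bounded open interval, $\Phi$ is a measure-preserving homeomorphism of $\Omega$ onto $\Sigma$ that is locally Lipschitz with bounded gradient, and the coefficients of $\mathcal L$ depend only on $y_2$. In Case B, $\Omega=\Sigma=\mathbb R^2$, $\Gamma=\Lambda$, $\Phi\in H^1_{\mathrm{loc}}(\mathbb R^2)$, the $a_{ij}$ are constant and $\alpha=0$.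
\item[(C2)] $\nabla\Phi\in L^2(\Omega/\Gamma)$ and $\Phi(x+n)=\Phi(x)+Mn$ for $n\in\Gamma$, where $M:\Gamma\to\mathbb R^2$ is an injective homomorphism with discrete image.
\item[(C3)] $u\cdot\nabla\theta=1$ and $u\cdot\nabla U=0$ a.e., and $\Phi\circ X_t=\Phi+te_1$ a.e.\ for each $t$.
\item[(C4)] The matrix $a=(a_{ij})$ is symmetric, and $\kappa_0I\le a\le\kappa_1I$, $|\alpha|\le\kappa_1$ a.e.\ for constants $0<\kappa_0\le\kappa_1$.
\item[(C5)] $\mathcal B$ is dense in real $L^2(\Omega/\Gamma)$, and $\overline m\in\mathcal B$ for $m\in\mathcal B$.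
\item[(C6)] There is $C$ such that for each $\delta\in(0,1)$ there are vector fields $V_1,V_2$ with components in $\mathcal B$ satisfying, in the norm of $L^2(\Omega/\Gamma)$,
\[
\|V_j-\nabla\Phi_j\|\le\delta,\qquad\overline{\operatorname{div}V_1}=0,\qquad\overline{\operatorname{div}V_2}=\alpha\circ\Phi,\qquad\big\|\overline{\nabla\Phi_i\cdot V_j}-a_{ij}\circ\Phi\big\|\le C\delta .
\]
\end{itemize}
\end{proposition}

\subsection{Case A: a channel with constant return time}

\emph{Step 1: regular orbits return.} Either $b=0$, or $\Lambda_0$ has rank one and $b\cdot\Lambda\cong\Lambda/\Lambda_0$ is a finitely generated torsion-free group of rank one, hence cyclic. In both situations $b\cdot\Lambda$ is discrete, so $U(Z)$, the sum of a compact set and $b\cdot\Lambda$, is closed, and the regular values form an open set. Let $h=U(x)$ be regular. The level set $\{U=h\}$ is $\Lambda_0$-invariant and compact modulo $\Lambda_0$: for $b=0$ because $\Lambda_0=\Lambda$, and for $b\ne0$ because it lies in a strip $\{|b\cdot x-h|\le K\}$ on which $\Lambda_0$ acts along the strip. So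 there are $t_k\to\infty$ and $n_k\in\Lambda_0$ with $X_{t_k}x-n_k\to x_\infty\in\{U=h\}$. By \eqref{eq:box}, $X_{t_k-s_k}x=x_\infty+n_k$ with $|s_k|<\epsilon$ for large $k$. Comparing two indices $j,k$ with $t:=(t_k-s_k)-(t_j-s_j)>0$ and using that the flow commutes with translations, we get $X_tx=x+n_k-n_j$, and $n_k\ne n_j$ because the orbit is not periodic.

By Lemma~\ref{lem:Z}, almost every point of $\{\psi\neq0\}$ has a regular $U$-value. Fix a density point $x_0$ of $\{\psi\ne0\}$ with $h_0=U(x_0)$ regular, and $t_0>0$, $n_0\in\Lambda_0\setminus\{0\}$ with $X_{t_0}x_0=x_0+n_0$.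

\emph{Step 2: a flow box.} Let $\gamma$ solve $\gamma'=(\nabla U/|\nabla U|^2)(\gamma)$, $\gamma(h_0)=x_0$, on an interval $I$ of regular values around $h_0$, so that $U(\gamma(h))=h$. Put $F(\theta,h)=X_\theta\gamma(h)$ on $\mathbb R\times I$. It is locally Lipschitz, and injective because $U(F(\theta,h))=h$ and the orbits are not periodic. By invariance of domain (a continuous injective map from an open subset of $\mathbb R^2$ to $\mathbb R^2$ is open), $F$ is a homeomorphism onto an open set. Its inverse is locally Lipschitz. First, $|h-h'|\le\|u\|_\infty|F(\theta,h)-F(\theta',h')|$. Second, locally $|u|\ge c>0$, and $|X_tx-x-tu(x)|\le\frac12L\|u\|_\infty t^2$ gives $|X_tx-x|\ge\frac c2|t|$ for small $|t|$. For nearby image points $|\theta-\theta'|$ is small by the continuity of $F^{-1}$, so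
\[
\tfrac c2|\theta-\theta'|\le|F(\theta,h)-F(\theta',h)|\le|F(\theta,h)-F(\theta',h')|+C|h-h'| .
\]
For $h$ near $h_0$ the point $X_{t_0}\gamma(h)-n_0$ is near $x_0=F(0,h_0)$ and has $U$-value $h-b\cdot n_0=h$, so it equals $F(s(h),h)$ with $s$ continuous and $s(h_0)=0$. After shrinking $I$, the \emph{return time} $p(h)=t_0-s(h)$ is positive and continuous, and
\begin{equation}\label{eq:return}
F(\theta+p(h),h)=F(\theta,h)+n_0 .
\end{equation}
If $p$ varies with $h$, neighboring streamlines drift apart linearly in time, as in a shear flow off its plateaus, and lumps are stretched. The eigenfunction excludes this on an interval.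

\emph{Step 3: the return time is constant on an interval.} The function $e^{-i\lambda\theta}\psi(F(\theta,h))$ is in $H^1_{\mathrm{loc}}(\mathbb R\times I)$, and by \eqref{eq:eigflow} it is invariant under translations in $\theta$. So it equals a.e.\ a function $c(h)$ with $c\in H^1_{\mathrm{loc}}(I)$, which we take continuous. The shear $(\theta,h)\mapsto(\theta+p(h),h)$ preserves measure, so \eqref{eq:return} and the periodicity of $\psi$ give, for a.e.\ $(\theta,h)$,
\[
e^{i\lambda(\theta+p(h))}c(h)=\psi(F(\theta,h)+n_0)=\psi(F(\theta,h))=e^{i\lambda\theta}c(h).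
\]
By continuity $c(h)(e^{i\lambda p(h)}-1)=0$ for all $h\in I$. The image of $F$ is a neighborhood of the density point $x_0$ of $\{\psi\neq0\}$, so $c\not\equiv0$, and $c\ne0$ on an open interval $J_0\subset I$. There $\lambda p(h)\in2\pi\mathbb Z$, and since $\lambda\ne0$ and $p$ is continuous, $p\equiv p_*>0$ on $J_0$.

\begin{remark}
This is the only use of $\psi$ in Case A beyond the choice of $x_0$, and $H^1$ enters through the continuity of $c$. For $\psi\in L^2$ the argument makes $p$ constant only on a set of positive measure. This does happen: if $K\subset\mathbb R$ is a $1$-periodic closed nowhere dense set of positive measure and $v=1+\operatorname{dist}(\cdot,K)$, the shear flow $(v(x_2),0)$ satisfies $u\cdot\nabla\psi=2\pi i\psi$ for $\psi=1_K(x_2)e^{2\pi ix_1}$, while $v$ is constant on no interval.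
\end{remark}

\emph{Step 4: the channel.} Let $J$ be an open interval with compact closure in $J_0$, and put $\Omega=F(\mathbb R\times J)$, $\Gamma=\mathbb Zn_0$, $\Sigma=\mathbb R\times J$, $M(jn_0)=(jp_*,0)$. The set $\Omega$ is open and invariant under the flow and, by \eqref{eq:return}, under $\Gamma$. Write $F^{-1}=(\theta,U)$ on $\Omega$. Compactness of $[0,p_*]\times\overline J$ and \eqref{eq:return} give uniform bounds: $|u|\ge c_0>0$ on $\Omega$, $F$ is Lipschitz on $\Sigma$, and $\nabla\theta$ is bounded on $\Omega$. From $\partial_\theta F=u(F)=(-\partial_2U,\partial_1U)(F)$ and $\nabla U(F)\cdot\partial_hF=1$ we get $\det DF=-1$ a.e., so $dx=d\theta\,dh$ and $|\Omega/\Gamma|=p_*|J|$. Also $\theta\circ X_t=\theta+t$, hence $u\cdot\nabla\theta=1$ at points of differentiability, and $\theta(x+n_0)=\theta(x)+p_*$.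

For $m\in L^2(\Omega/\Gamma)$ let $\mathbb E[m](h)=p_*^{-1}\int_0^{p_*}m(F(\theta,h))\,d\theta$. For every positive integer $k$, $\mathcal A_{kp_*}m=\mathbb E[m]\circ U$, so $\overline m=\mathbb E[m]\circ U$ by \eqref{eq:vN}. If $m\in\mathcal B$, then $m\circ F$ is Lipschitz on the convex set $\Sigma$, so $\mathbb E[m]$ is Lipschitz on $J$ and $\overline m\in\mathcal B$. For the density of $\mathcal B$, extend $m\circ F$ by $0$ to $\mathbb R^2$ and mollify; the result $\widetilde m$ is smooth, $p_*$-periodic in $\theta$, has bounded derivatives and is close to $m\circ F$ in $L^2([0,p_*]\times J)$, and $\widetilde m\circ F^{-1}\in\mathcal B$. This proves (C5). For a field $V$ with components in $\mathcal B$,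
\begin{equation}\label{eq:flux}
\mathbb E[\operatorname{div}V]=\partial_h\,\mathbb E[V\cdot\nabla U]\qquad\text{a.e.\ on }J .
\end{equation}
Indeed, for $\chi\in C_c^\infty(J)$ the field $\chi(U)V$ is Lipschitz with compact support in the cylinder $\mathbb R^2/\Gamma$, so its divergence integrates to zero; this says $p_*\int_J\mathbb E[\operatorname{div}V]\chi\,dh=-p_*\int_J\mathbb E[V\cdot\nabla U]\chi'\,dh$.

\emph{Step 5: setting the clocks.} Formally \eqref{eq:flux} gives $\mathbb E[\Delta\theta]=\partial_h\mathbb E[\nabla\theta\cdot\nabla U]$, the derivative of a function that is merely bounded, and this would be a coefficient of $\mathcal L$. We remove it using the freedom to choose the origin of time on each streamline. Let $a_{22}=\mathbb E[|\nabla U|^2]$, which is Lipschitz and at least $c_0^2$, and let $\omega$ be Lipschitz on $\overline J$ with $\omega'=-\mathbb E[\nabla\theta\cdot\nabla U]/a_{22}$. Replace $\theta$ by $\theta+\omega(U)$ and $F(\theta,h)$ by $F(\theta-\omega(h),h)$. Everything in Step 4 persists, and $\mathbb E$ is unchanged because it integrates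 over a full period. The new clock has gradient $\nabla\theta+\omega'(U)\nabla U$ a.e., so from now on
\begin{equation}\label{eq:gauge}
\mathbb E[\nabla\theta\cdot\nabla U]=0 .
\end{equation}
Set $\Phi=(\theta,U)$, $a_{11}=\mathbb E[|\nabla\theta|^2]$, $a_{12}=a_{21}=0$, $\alpha=a_{22}'$, all as functions of $y_2=h$. Then (C1)--(C3) hold, and so does (C4), since $1=u\cdot\nabla\theta\le\|u\|_\infty|\nabla\theta|$ gives $a_{11}\ge\|u\|_\infty^{-2}$.

\emph{Step 6: property (C6).} Take $V_2=\nabla U$; then $\mathbb E[\operatorname{div}V_2]=a_{22}'$ by \eqref{eq:flux}. By (C5) choose $V$ with components in $\mathcal B$ and $\|V-\nabla\theta\|\le\delta'$, and correct its flux across streamlines: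
\[
V_1=V-\frac{\mathbb E[V\cdot\nabla U]}{a_{22}}(U)\,\nabla U .
\]
The components of $V_1$ are in $\mathcal B$, because $\mathbb E[V\cdot\nabla U]$ and $1/a_{22}$ are Lipschitz on $J$. By construction $\mathbb E[V_1\cdot\nabla U]=0$, so $\mathbb E[\operatorname{div}V_1]=0$ by \eqref{eq:flux}. By \eqref{eq:gauge}, $\overline{V\cdot\nabla U}=\overline{(V-\nabla\theta)\cdot\nabla U}$ has norm at most $\|u\|_\infty\delta'$, so $\|V_1-\nabla\theta\|\le(1+c_0^{-2}\|u\|_\infty^2)\delta'$, which we make equal to $\delta$. Finally $a_{ij}\circ\Phi=\overline{\nabla\Phi_i\cdot\nabla\Phi_j}$, so the last norm in (C6) is at most $\|\nabla\Phi_i\cdot(V_j-\nabla\Phi_j)\|\le\|\nabla\Phi_i\|_\infty\delta$. This proves Proposition~\ref{prop:chart} in Case A.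

\subsection{Case B: ergodicity and a global clock}

Now $b\cdot n\neq0$ for all $n\in\Lambda\setminus\{0\}$; in particular $b\neq0$. To define the phase of $\psi$ we need to know that $\psi$ does not vanish, and to identify $\overline m$ we need to know the invariant functions. Both come from ergodicity, which we derive from one streamline whose translates are dense. Regular values exist by Lemma~\ref{lem:sard}; fix one, $h$, and let $K=\sup|U-h-b\cdot x|$ and $H_\pm=\{\pm b\cdot x>K\}$. Then $\{U=h\}\subset\{|b\cdot x|\le K\}$ and $\pm(U-h)>0$ on the half-plane $H_\pm$.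

\begin{lemma}\label{lem:separating}
Some component $\ell$ of $\{U=h\}$ has $H_+$ and $H_-$ on different sides.
\end{lemma}

\begin{proof}
A path from $H_-$ to $H_+$ must cross the level set, but it might cross a component with both ends in the same direction of the strip; a parity count finds a component that separates. Let $B$ be an open disc meeting $H_+$ and $H_-$, let $\ell_1,\dots,\ell_N$ be the components that meet $B$ (Lemma~\ref{lem:orbits}), let $\chi_i=\pm1$ on the two sides of $\ell_i$, and put $\varsigma=\operatorname{sgn}(U-h)\prod_i\chi_i$, a locally constant function on $B\setminus\{U=h\}$. Let $\mathcal N\subset B$ be a box around a point $x\in\ell_i\cap B$. The connected sets $\mathcal N\cap\{U>h\}$ and $\mathcal N\cap\{U<h\}$ make up $\mathcal N\setminus\ell_i$, and both sides of $\ell_i$ meet $\mathcal N$ since $x$ is in the boundary of each; so the two sets lie on different sides of $\ell_i$. For $j\ne i$, $\mathcal N$ is connected and misses $\ell_j$, so $\chi_j$ is constant on it. Thus both $\operatorname{sgn}(U-h)$ and $\prod\chi_j$ change sign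 across the arc, and $\varsigma$ is constant on $\mathcal N\setminus\{U=h\}$. So $\varsigma$ extends to a locally constant function on $B$ and is constant. At points $x_\pm\in B\cap H_\pm$ the sign of $U-h$ differs, so $\chi_i(x_+)\neq\chi_i(x_-)$ for some $i$. As $H_\pm$ are connected and disjoint from $\ell_i$, we may take $\ell=\ell_i$.
\end{proof}

\begin{lemma}\label{lem:dense}
The set $\bigcup_{n\in\Lambda}(\ell+n)$ is dense in $\mathbb R^2$.
\end{lemma}

\begin{proof}
The set is a $\Lambda$-invariant union of orbits, so the complement of its closure is open and invariant under the flow and under $\Lambda$. Suppose it is non-empty and let $O$ be a component. Then $O$ is open and invariant, because an orbit that starts in $O$ is a connected subset of the complement. For $n\in\Lambda$, the component $O+n$ equals $O$ or is disjoint from it. If $O+n=O$ with $n\ne0$, then $O$ contains $x+kn$ for all $k\in\mathbb Z$; since $b\cdot n\neq0$, it meets $H_+$ and $H_-$, hence both sides of $\ell$, which is impossible for a connected set disjoint from $\ell$. So the translates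 of $O$ are pairwise disjoint and $|O|\le|\mathcal C|<\infty$. By Poincar\'e's recurrence theorem for the measure-preserving map $X_1$ of $O$, almost every point of $O\cap B(0,\varrho)$ returns to $O\cap B(0,\varrho)$ infinitely often, for each $\varrho$. Points with a regular $U$-value go to infinity (Lemma~\ref{lem:orbits}), so almost no point of $O$ has a regular value. By Lemma~\ref{lem:Z}, $u=0$ a.e.\ on $O$, hence on $O$, contradicting that $Z$ has empty interior.
\end{proof}

Density controls continuous invariant functions, while ergodicity is about measurable ones. The passage is made by integrating: a bounded invariant function times $\nabla U$ is again a gradient, and its potential is continuous.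

\begin{lemma}\label{lem:ergodic}
Let $m$ be real, bounded and $\Lambda$-periodic with $m\circ X_t=m$ a.e.\ for each $t$. Then $m$ is equal to a constant a.e.\ on $\{u\neq0\}$.
\end{lemma}

\begin{proof}
For $\chi\in C_c^\infty(\mathbb R^2)$ the integral $\int m\,\chi\circ X_t=\int(m\circ X_{-t})\chi$ does not depend on $t$; differentiating at $t=0$ gives $\int m\,u\cdot\nabla\chi=0$. So $\operatorname{div}(mu)=0$, which says $\operatorname{curl}(m\nabla U)=0$. Hence $m\nabla U=\nabla H$ with $H$ Lipschitz, and $H-\nu\cdot x$ is periodic for some $\nu\in\mathbb R^2$ by \eqref{eq:potential}. Since $u\cdot\nabla H=0$, \eqref{eq:ftc} gives $H\circ X_t=H$ a.e., hence everywhere. So $H$ is constant on the orbit $\ell$, and $\nu\cdot x$ is bounded on $\ell$. Also $b\cdot x$ is bounded on $\ell$, while $\ell$ is unbounded; so $b$ and $\nu$ do not span $\mathbb R^2$, and $\nu=cb$ for some $c\in\mathbb R$. The function $H-cU$ is continuous, periodic and constant on $\ell$, so it takes a single value on the dense set of Lemma~\ref{lem:dense} and is constant. Therefore $(m-c)\nabla U=0$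 a.e.
\end{proof}

\emph{The modulus of $\psi$.} By \eqref{eq:eigflow}, $|\psi|/(1+|\psi|)$ is invariant. By Lemmas~\ref{lem:ergodic} and \ref{lem:Z}, $|\psi|$ equals a constant $c_0$ a.e.\ on $\{u\neq0\}$ and $0$ a.e.\ on $Z$, and $c_0>0$ as $\psi\not\equiv0$. Now $|\psi|\in H^1(\mathcal C)$ takes at most two values, so its gradient vanishes a.e.\ and it is constant. Hence $|\psi|=c_0$ a.e.\ and $|Z|=0$; we normalize $c_0=1$. By Lemma~\ref{lem:ergodic}, applied to $\arctan m$, every real invariant $m\in L^2(\mathcal C)$ is constant a.e., so $\overline m$ is the mean of $m$ over $\mathcal C$. With the density of smooth periodic functions this gives (C5) for $\Omega=\mathbb R^2$, $\Gamma=\Lambda$.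

\emph{The phase of $\psi$.} Write $\psi=\psi_1+i\psi_2$ and $j=\operatorname{Im}(\bar\psi\nabla\psi)=\psi_1\nabla\psi_2-\psi_2\nabla\psi_1\in L^2(\mathcal C)$; for $\psi=e^{i\vartheta}$ this would be $\nabla\vartheta$. For smooth functions $\operatorname{curl}(\psi_1\nabla\psi_2-\psi_2\nabla\psi_1)=2\det(\nabla\psi_1,\nabla\psi_2)$. Mollifications converge in $H^1(\mathcal C)$, so both the field and the determinant converge in $L^1(\mathcal C)$, and the identity holds for $\psi$ in distributions. From $\psi_1\nabla\psi_1+\psi_2\nabla\psi_2=\frac12\nabla|\psi|^2=0$ and $(\psi_1,\psi_2)\neq0$, the two gradients are linearly dependent a.e. So $\operatorname{curl}j=0$, and there is $\theta\in H^1_{\mathrm{loc}}(\mathbb R^2)$ with $\nabla\theta=j/\lambda$. It is a clock: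
\[
u\cdot\nabla\theta=\lambda^{-1}\operatorname{Im}(\bar\psi\,u\cdot\nabla\psi)=\lambda^{-1}\operatorname{Im}(i\lambda|\psi|^2)=1,
\]
and (C3) for $\Phi=(\theta,U)$ follows from \eqref{eq:ftc}. Here the hypothesis $\psi\in H^1(\mathcal C)$ is used in full: it is the statement $\nabla\theta\in L^2(\mathcal C)$.

\emph{Non-degeneracy.} Let $\nu$ be the mean of $\nabla\theta$ and $M$ the matrix with rows $\nu$ and $b$. By \eqref{eq:potential}, $\Phi(x+n)=\Phi(x)+Mn$ and $\theta-\nu\cdot x\in H^1(\mathcal C)$. Since $\operatorname{div}u=0$, the mean of $u\cdot\nabla(\theta-\nu\cdot x)$ over $\mathcal C$ vanishes, so $1$, the mean of $u\cdot\nabla\theta$, equals $\nu\cdot(-b_2,b_1)=-\det M$. Thus $M$ is invertible, $M\Lambda$ is a lattice, and (C2) holds. Let $a_{ij}$ be the mean of $\nabla\Phi_i\cdot\nabla\Phi_j$ and $\alpha=0$. For $\xi\in\mathbb R^2$, $\xi\cdot a\xi$ is the mean of $|\nabla(\xi\cdot\Phi)|^2$, which is at least the square of the norm of the mean $M^T\xi$ of $\nabla(\xi\cdot\Phi)$. So $a$ is positive definite, which is (C4). For (C6) take smooth periodic $V_j$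 with $\|V_j-\nabla\Phi_j\|\le\delta$. The mean of $\operatorname{div}V_j$ is $0$, and the mean of $\nabla\Phi_i\cdot V_j$ differs from $a_{ij}$ by at most $|\mathcal C|^{-1}\|\nabla\Phi_i\|\,\delta$. This completes the proof of Proposition~\ref{prop:chart}.

\section{Averaging}\label{sec:averaging}

From here on we use only Proposition~\ref{prop:chart}. If $G$ is a function on $\Sigma$ that vanishes outside a compact set, $G(\Phi-se_1)$ is extended by $0$ outside $\Omega$. In Case B, $G$ will always be continuous. In Case A it may be defined only a.e., which is harmless since $\Phi$ preserves measure. The first lemma is the uniform $H^1$ bound on lumps announced in the introduction.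

\begin{lemma}[Unfolding]\label{lem:unfold}
Let $K\subset\Sigma$ be compact and $N_K=\sup_{y\in\mathbb R^2}\#\{n\in\Gamma:y+Mn\in K\}$. Then $N_K<\infty$, and for bounded $G$ vanishing outside $K$, $m\in L^2(\Omega/\Gamma)$ and $s\in\mathbb R$,
\begin{equation}\label{eq:unfold}
\|m\,G(\Phi-se_1)\|_{L^2(\mathbb R^2)}\le N_K^{1/2}\|G\|_\infty\|m\|_{L^2(\Omega/\Gamma)} .
\end{equation}
If $G\in C^1$ and $m\in\mathcal B$, then $m\,G(\Phi-se_1)\in H^1(\mathbb R^2)$, its gradient is $G\nabla m+m\sum_j\partial_jG\,\nabla\Phi_j$ with $G$, $\partial_jG$ evaluated at $\Phi-se_1$, and its $H^1$ norm is bounded independently of $s$.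
\end{lemma}

\begin{proof}
The points $Mn$ counted in $N_K$ lie in a set of diameter $\operatorname{diam}K$, and $M\Gamma$ is a discrete subgroup, so $N_K<\infty$. With $\Omega_0$ a fundamental domain, (C2) gives
\[
\int_\Omega|m|^2|G(\Phi-se_1)|^2=\int_{\Omega_0}|m(x)|^2\sum_{n\in\Gamma}|G(\Phi(x)-se_1+Mn)|^2dx,
\]
and at most $N_K$ terms of the sum are non-zero. In Case B the gradient formula is the chain and product rule. In Case A the function is locally Lipschitz with support in the compact subset $\Phi^{-1}(K+se_1)$ of $\Omega$, so extension by $0$ creates no boundary term. The bound follows from \eqref{eq:unfold} applied with $m$, $|\nabla m|$ and $m|\nabla\Phi_j|$.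
\end{proof}

Let $\tau>0$ and let $g\in C^\infty([0,\tau]\times\Sigma)$ be real and vanish outside $[0,\tau]\times K$ with $K\subset\Sigma$ compact. For $s_0\in\mathbb R$ and $A>0$ put
\[
\Phi_A(t,x)=\Phi(x)-(s_0+At)e_1,\qquad w(t,x)=g(t,\Phi_A(t,x)),
\]
and let $S\in\mathcal W$ solve
\begin{equation}\label{eq:S}
S_t+Au\cdot\nabla S=\Delta S+(g_t-\mathcal Lg)(t,\Phi_A),\qquad S(0)=w(0).
\end{equation}
The source is bounded in $L^2(\mathbb R^2)$ by \eqref{eq:unfold} with $m=1$. The point of $S$ is that it solves an equation with the true Laplacian and a source that is a function, so it can be compared with $T^A$, which $w$ cannot.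

\begin{proposition}\label{prop:avg}
There are numbers $\varepsilon_A$, independent of $s_0$, with $\varepsilon_A\to0$ as $A\to\infty$ and $\sup_{t\le\tau}\|S(t)-w(t)\|_{L^2(\mathbb R^2)}\le\varepsilon_A$.
\end{proposition}

\begin{proof}
Constants $C$ do not depend on $A,s_0,t$ or on the parameters $\delta,s$ below; $C_\delta$ may depend on $\delta$. Derivatives of $g$ are evaluated at $(t,\Phi_A)$ unless indicated.

\emph{The error equation.} By Lemma~\ref{lem:unfold}, $\|w(t)\|_{H^1}\le C$, and $w_t=g_t-A\partial_1g\in L^\infty(0,\tau;L^2)$, so $w\in\mathcal W$. By (C3), $u\cdot\nabla w=\partial_1g$, so $w_t+Au\cdot\nabla w=g_t$. Hence $e=S-w\in\mathcal W$ satisfies $e(0)=0$ and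
\begin{equation}\label{eq:err}
e_t+Au\cdot\nabla e=\Delta e+R,\qquad R=\Delta w-(\mathcal Lg)(t,\Phi_A),\qquad\|R(t)\|_{H^{-1}}\le C,
\end{equation}
\begin{equation}\label{eq:energy}
\|e(t)\|_2^2+2\int_0^t\|\nabla e\|_2^2=2\int_0^t\langle R,e\rangle .
\end{equation}
Since $2\langle R,e\rangle\le C^2+\|e\|_2^2+\|\nabla e\|_2^2$, Gronwall's inequality gives
\begin{equation}\label{eq:apriori}
\sup_{t\le\tau}\|e(t)\|_2^2+\int_0^\tau\|e\|_{H^1}^2+\int_0^\tau\|\Delta e+R\|_{H^{-1}}^2\le C .
\end{equation}
By \eqref{eq:energy} it remains to show that $\int_0^t\langle R,e\rangle\to0$ uniformly in $t\le\tau$ and $s_0$.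

\emph{Splitting the residual.} The averaging argument tests \eqref{eq:err} with the residual itself and so needs it in $H^1$, whereas $R\in H^{-1}$. We split off a small rough part. Fix $\delta\in(0,1)$ and $V_1,V_2$ from (C6). Writing $\nabla w=\sum_j\partial_jg\,(\nabla\Phi_j-V_j)+\sum_j\partial_jg\,V_j$ and applying Lemma~\ref{lem:unfold} to the components of $\partial_jg\,V_j$,
\[
\Delta w=\operatorname{div}\sum_j\partial_jg\,(\nabla\Phi_j-V_j)+\sum_j(\operatorname{div}V_j)\,\partial_jg+\sum_{i,j}(\nabla\Phi_i\cdot V_j)\,\partial_{ij}g .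
\]
Write the last two sums as $\sum_{l=1}^6c_l\,G_l(t,\Phi_A)$ with $c_l\in L^2(\Omega/\Gamma)$ and $G_l\in\{\partial_jg,\partial_{ij}g\}$. By (C5) choose $m_l\in\mathcal B$ with $\|c_l-m_l\|_{L^2(\Omega/\Gamma)}\le\delta$. Then $R=R'+Q$ with
\[
Q(t)=\sum_l(m_l-\overline{m_l})\,G_l(t,\Phi_A),
\]
\[
R'=\operatorname{div}\sum_j\partial_jg\,(\nabla\Phi_j-V_j)+\sum_l(c_l-m_l)G_l+\sum_l\overline{(m_l-c_l)}\,G_l+\Big(\sum_l\overline{c_l}\,G_l-\mathcal Lg\Big).
\]
By \eqref{eq:unfold}, the field under the divergence and the second and third terms have $L^2(\mathbb R^2)$ norm at most $C\delta$. By (C6) the last term equals $\sum_{i,j}\big(\overline{\nabla\Phi_i\cdot V_j}-a_{ij}\circ\Phi\big)\partial_{ij}g$ (in Case A, $a_{ij}\circ\Phi_A=a_{ij}\circ\Phi$ and $\alpha\circ\Phi_A=\alpha\circ\Phi$ because the coefficients depend only on $y_2$), so it obeys the same bound. Thus $\|R'(t)\|_{H^{-1}}\le C\delta$, and by \eqref{eq:apriori}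
\[
\Big|\int_0^t\langle R',e\rangle\Big|\le C\delta\sqrt\tau\Big(\int_0^\tau\|e\|_{H^1}^2\Big)^{1/2}\le C\delta .
\]
Since $m_l-\overline{m_l}\in\mathcal B$, Lemma~\ref{lem:unfold} gives $\|Q(t)\|_{H^1}\le C_\delta$.

\emph{The oscillating part.} In the wavy flow we solved $u\cdot\nabla\mu=m_l-\overline{m_l}$. In general we have no such $\mu$, and we use time windows instead. During a window of length $s/A$ the flow $Au$ moves points along $u$ for time $s$, long enough for \eqref{eq:vN} to act if $s$ is large, while diffusion has almost no time to act if $A\gg s$. Fix $s>0$, let $t_k=ks/A$, and split $[0,t]$ into full windows $I_k=[t_k,t_{k+1}]$, at most $A\tau/s$ of them, and a remainder of length less than $s/A$, which contributes at most $C_\delta s/A$ to $\int_0^t\langle Q,e\rangle$.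

Let $\sigma\in I_k$. To compare $e(\sigma)$ with $e(t_k)$, transport $Q(\sigma)$ backward: $\zeta(r)=Q(\sigma)\circ X_{A(\sigma-r)}$ for $r\in[t_k,\sigma]$. By \eqref{eq:dflow}, $\zeta_r+Au\cdot\nabla\zeta=0$ in $L^2$, and $\|\zeta(r)\|_{H^1}\le C_\delta e^{Ls}$. By \eqref{eq:err} and \eqref{eq:antisym} the large terms cancel:
\[
\frac d{dr}\langle\zeta,e\rangle=\langle\Delta e+R,\zeta\rangle-A\langle u\cdot\nabla e,\zeta\rangle-A\langle u\cdot\nabla\zeta,e\rangle=\langle\Delta e+R,\zeta\rangle .
\]
With $\rho_k^2=\int_{I_k}\|\Delta e+R\|_{H^{-1}}^2$ this gives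
\[
\big|\langle Q(\sigma),e(\sigma)\rangle-\langle Q(\sigma)\circ X_{A(\sigma-t_k)},e(t_k)\rangle\big|\le C_\delta e^{Ls}(s/A)^{1/2}\rho_k .
\]
Integrate over $\sigma\in I_k$ and sum over $k$. By the Cauchy--Schwarz inequality and \eqref{eq:apriori}, $\sum_k\rho_k\le C(A\tau/s)^{1/2}$, so the total error is at most $C_\delta e^{Ls}(s/A)^{3/2}(A\tau/s)^{1/2}\le C_\delta e^{Ls}s/A$.

By (C3), $\Phi_A(\sigma,X_{A(\sigma-t_k)}x)=\Phi_A(t_k,x)$ a.e.: pulled back to time $t_k$, the lump stands still and only the coefficients move. Since $\overline{m_l}$ is invariant,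
\[
Q(\sigma)\circ X_{A(\sigma-t_k)}=\sum_l\big(m_l\circ X_{A(\sigma-t_k)}-\overline{m_l}\big)\,G_l(\sigma,\Phi_A(t_k,\cdot)).
\]
As $|G_l(\sigma,\cdot)-G_l(t_k,\cdot)|\le Cs/A$ with support in $K$, replacing $G_l(\sigma,\cdot)$ by $G_l(t_k,\cdot)$ changes this function by at most $C_\delta s/A$ in $L^2$, by \eqref{eq:unfold}; after integration over $[0,t]$ the cost is $C_\delta s/A$. Now only $m_l\circ X_{A(\sigma-t_k)}$ depends on $\sigma$, and its integral over $I_k$ is $(s/A)\mathcal A_sm_l$. By \eqref{eq:unfold} and \eqref{eq:apriori}, what remains is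
\[
\Big|\sum_k\frac sA\Big\langle\sum_l(\mathcal A_sm_l-\overline{m_l})\,G_l(t_k,\Phi_A(t_k,\cdot)),e(t_k)\Big\rangle\Big|\le C\tau\max_l\|\mathcal A_sm_l-\overline{m_l}\|_{L^2(\Omega/\Gamma)} .
\]

\emph{Conclusion.} Altogether
\[
\Big|\int_0^t\langle R,e\rangle\Big|\le C\delta+C\max_l\|\mathcal A_sm_l-\overline{m_l}\|_{L^2(\Omega/\Gamma)}+C_\delta e^{Ls}\frac sA ,
\]
where the $m_l$ depend on $\delta$ only. Choose $\delta$ small, then $s$ large by \eqref{eq:vN}, then $A$ large.
\end{proof}

\section{Iteration without accumulation of errors}\label{sec:iteration}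

Suppose that $g$ is a subsolution of the averaged equation $g_t=\mathcal Lg+f(g)$ on $[0,\tau]$. Proposition~\ref{prop:avg} will show that $T^A$ stays above the moving lump up to a deficit that is small in $L^2$. A plain energy estimate multiplies the deficit by $e^{L_f\tau}$ on each time step and adds a new error, which is useless for infinitely many steps. The remedy is to ask that $g$ gain a fixed height $\delta_0$ in time $\tau$. The deficit inherited from the previous step is small in $L^2$ at the beginning of the step, so by Lemma~\ref{lem:nash} it is small in $L^\infty$ at the end, uniformly in $A$, and it is absorbed by the gain. Only the error created during the current step is passed on.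

\begin{proposition}\label{prop:iter}
Let $f$ be of ignition type and let $g$ be as in Section~\ref{sec:averaging}, with $0\le g\le1$. Assume that for some $\delta_0>0$
\begin{equation}\label{eq:sub}
g_t-\mathcal Lg\le f(g)\ \text{ a.e.\ on }[0,\tau]\times\Sigma,\qquad g(\tau,\cdot)\ge g(0,\cdot)+\delta_0\ \text{ on }\{g(0,\cdot)>0\},
\end{equation}
and that $\{x:g(0,\Phi(x))>0\}$ has positive measure. Then there are $T_0\in C_c^\infty(\mathbb R^2;[0,1])$, $\kappa>0$ and $A_0$ such that $\|T^A(k\tau)\|_\infty\ge\kappa$ for all $k\ge0$ and $A>A_0$.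
\end{proposition}

\begin{proof}
Let $w_k=g(0,\Phi-Ak\tau e_1)$. By (C3), $w_k=w_0\circ X_{-Ak\tau}$, so all $w_k$ have the same distribution function. Fix $\kappa>0$ with $\|(w_0-\kappa)_+\|_2>0$, then $\varepsilon>0$ with
\[
e^{L_f\tau}C_N\tau^{-1/2}\varepsilon\le\delta_0,\qquad\varepsilon<\|(w_0-\kappa)_+\|_2,
\]
and then $A_0>0$ with $(1+L_f\tau e^{L_f\tau})\varepsilon_A\le\varepsilon$ for $A>A_0$, where $\varepsilon_A$ is from Proposition~\ref{prop:avg}.

\emph{Claim: if $A>A_0$ and $\|(w_k-T^A(k\tau))_+\|_2\le\varepsilon$, then $\|(w_{k+1}-T^A((k+1)\tau))_+\|_2\le\varepsilon$.}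

Let $T(t)=T^A(k\tau+t)$ for $t\in[0,\tau]$, and take $w,S,e=S-w$ from Section~\ref{sec:averaging} with $s_0=Ak\tau$; it is here that the uniformity in $s_0$ is needed. Then $w(0)=w_k$ and $w(\tau)=g(\tau,\Phi-A(k+1)\tau e_1)$. The source in \eqref{eq:S} is at most $f(w)$ a.e. Off $\Omega$ both are $0$. On $\Omega$, in Case A the map $(t,x)\mapsto(t,\Phi_A)$ preserves measure, and in Case B both sides of the first inequality in \eqref{eq:sub} are continuous, so it holds everywhere. Hence $P=S-T$ satisfies
\[
P_t+Au\cdot\nabla P-\Delta P\le f(w)-f(T)\le L_f|w-T|=L_f|P-e|,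
\]
where the left side is an $L^2$ function, and on $\{P>0\}$ the right side is at most $L_fP+L_f|e|$. Let $\phi_1,\phi_2\in\mathcal W$ solve
\[
(\phi_1)_t+Au\cdot\nabla\phi_1=\Delta\phi_1+L_f\phi_1,\qquad\phi_1(0)=P(0)_+,
\]
\[
(\phi_2)_t+Au\cdot\nabla\phi_2=\Delta\phi_2+L_f\phi_2+L_f|e|,\qquad\phi_2(0)=0 .
\]
Lemma~\ref{lem:comp} applied to $-\phi_1$ and $-\phi_2$ gives $\phi_1,\phi_2\ge0$. Put $\phi=\phi_1+\phi_2$. On $\{P>\phi\}\subset\{P>0\}$ we have $(P-\phi)_t+Au\cdot\nabla(P-\phi)-\Delta(P-\phi)\le L_f(P-\phi)$, and $(P-\phi)(0)\le0$, so $P\le\phi$ by Lemma~\ref{lem:comp}.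

The inherited deficit is $\phi_1$. Since $\|P(0)_+\|_2=\|(w_k-T(0))_+\|_2\le\varepsilon$ and $e^{-L_ft}\phi_1$ solves the equation of Lemma~\ref{lem:nash}, $\|\phi_1(\tau)\|_\infty\le e^{L_f\tau}C_N\tau^{-1/2}\varepsilon\le\delta_0$. For the new error, $\frac12\frac d{dt}\|\phi_2\|_2^2\le L_f\|\phi_2\|_2^2+L_f\varepsilon_A\|\phi_2\|_2$ gives $\|\phi_2(\tau)\|_2\le L_f\tau e^{L_f\tau}\varepsilon_A$. On $\{w_{k+1}>0\}$, \eqref{eq:sub} gives $w_{k+1}\le w(\tau)-\delta_0$, so
\[
w_{k+1}-T(\tau)\le w(\tau)-S(\tau)+P(\tau)-\delta_0\le|e(\tau)|+\phi_1(\tau)+\phi_2(\tau)-\delta_0\le|e(\tau)|+\phi_2(\tau).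
\]
Elsewhere $(w_{k+1}-T(\tau))_+=0$ because $T\ge0$. Thus $\|(w_{k+1}-T(\tau))_+\|_2\le(1+L_f\tau e^{L_f\tau})\varepsilon_A\le\varepsilon$, which proves the claim.

In Case B the lump $w_0$ need not have bounded support, but $w_0\in L^2(\mathbb R^2)$ by \eqref{eq:unfold} and $w_0\le1$. So if $T_0\in C_c^\infty(\mathbb R^2;[0,1])$ equals $1$ on $B(0,\varrho)$ with $\varrho$ large, then $\|(w_0-T_0)_+\|_2\le\|w_0\|_{L^2(|x|\ge\varrho)}\le\varepsilon$. By induction $\|(w_k-T^A(k\tau))_+\|_2\le\varepsilon$ for all $k\ge0$ and $A>A_0$. If $\|T^A(k\tau)\|_\infty<\kappa$ for some such $k$ and $A$, then $\varepsilon\ge\|(w_k-\kappa)_+\|_2=\|(w_0-\kappa)_+\|_2>\varepsilon$, a contradiction.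
\end{proof}

\section{Growing subsolutions and the proofs of the theorems}\label{sec:profiles}

It remains to satisfy \eqref{eq:sub}. Near the edge of its support $g$ is below $\eta_0$ and gets no help from the reaction, so there it must grow by diffusion alone, $g_t\le\mathcal Lg$; in the core, where $\mathcal Lg$ is negative, the reaction has to pay. We take a function $q(y)$ with $\mathcal Lq\ge c>0$ near its zero level, raise it at a speed $c_1\le c$, and cut off the negative part smoothly. For $\delta_1>0$ let $\beta\in C^\infty(\mathbb R)$ vanish on $(-\infty,0]$ and have $\beta''>0$ on $(0,\delta_1)$, $\beta''=0$ on $[\delta_1,\infty)$, $\int\beta''=1$. Then $\beta$ is convex, $0\le\beta'\le1$, $\beta>0$ on $(0,\infty)$, $\beta'=1$ on $[\delta_1,\infty)$, and hence $s-\delta_1\le\beta(s)\le s$ for $s\ge0$. For $g(t,y)=\beta(q(y)+c_1t)$ with $q$ smooth and $c_1>0$,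
\begin{equation}\label{eq:cut}
g_t-\mathcal Lg=\beta'\,(c_1-\mathcal Lq)-\beta''\,a\nabla q\cdot\nabla q\le\beta'\,(c_1-\mathcal Lq),
\end{equation}
and since $\beta'$ is non-decreasing, on $\{g(0,\cdot)>0\}=\{q>0\}$
\begin{equation}\label{eq:gain}
g(1,\cdot)-g(0,\cdot)=\beta(q+c_1)-\beta(q)\ge\beta(c_1)-\beta(0)=\beta(c_1)>0 .
\end{equation}

\begin{lemma}\label{lem:profile1}
Let $\Sigma\subset\mathbb R^2$ be open, $y_0\in\Sigma$, and let $\mathcal L=\sum a_{ij}\partial_{ij}+\alpha\partial_2$ have measurable coefficients satisfying \emph{(C4)}. Then there are an ignition-type $f$, $\delta_0>0$ and a smooth $g$ with compact support in $[0,1]\times\Sigma$ and values in $[0,\frac12]$ such that \eqref{eq:sub} holds with $\tau=1$ and $g(0,y_0)>0$.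
\end{lemma}

\begin{proof}
Translate so that $y_0=0$ and choose $\rho>0$ with $\overline{B(0,2\rho)}\subset\Sigma$. For $E(y)=e^{-\mu|y|^2}$ we have $\nabla E=-2\mu yE$ and $D^2E=(4\mu^2y\otimes y-2\mu I)E$, so on the annulus $\rho/2\le|y|\le2\rho$
\[
\mathcal LE\ge E\,(4\mu^2\kappa_0|y|^2-2\mu\operatorname{tr}a-2\mu\kappa_1|y|)\ge E\,(\mu^2\kappa_0\rho^2-4\mu\kappa_1-4\mu\kappa_1\rho)\qquad\text{a.e.}
\]
Fix $\mu$ so large that the last bracket is positive, and let $q=\frac14(E-e^{-\mu\rho^2})$, which is positive exactly on $B(0,\rho)$. Then $\mathcal Lq\ge c>0$ a.e.\ on the annulus. Choose $0<c_1\le\min(c,\frac14)$ with $c_1<\frac14(e^{-\mu\rho^2}-e^{-4\mu\rho^2})$, take $\beta$ with $\delta_1=1$, and let $g=\beta(q+c_1t)$ for $t\in[0,1]$. The set $\{q+c_1\ge0\}$ is a closed disc inside $B(0,2\rho)$, so $g$ has compact support in $[0,1]\times\Sigma$, and $0\le g\le\frac14+c_1\le\frac12$. By \eqref{eq:cut}, $g_t-\mathcal Lg\le0$ a.e.\ on the annulus, and it vanishes for $|y|\ge2\rho$. For $|y|\le\rho/2$ it is at most $C_0=c_1+\|\mathcal Lq\|_{L^\infty(B(0,\rho))}$, while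 $g\in[\eta_*,\frac12]$ with $\eta_*=\beta\big(\frac14(e^{-\mu\rho^2/4}-e^{-\mu\rho^2})\big)\in(0,\frac14)$. Let $f$ be piecewise linear, equal to $0$ on $[0,\eta_*/2]$, to $C_0$ on $[\eta_*,\frac12]$ and to $0$ at $1$. It is of ignition type and $g_t-\mathcal Lg\le f(g)$ a.e. The gain is \eqref{eq:gain}, with $\delta_0=\beta(c_1)$.
\end{proof}

Call $y_0\in\Sigma$ a point of the \emph{essential range} of $\Phi$ if $\Phi^{-1}(B(y_0,r))$ has positive measure for every $r>0$. Such points exist, since otherwise countably many discs with null preimages would cover $\Sigma$. If $g(0,y_0)>0$ at such a point, then $\{g(0,\Phi)>0\}$ has positive measure.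

\begin{proof}[Proof of Theorem~\ref{thm:main}]
As explained at the end of Section~\ref{sec:prelim}, fact (b) and Lemma~\ref{lem:lift} reduce the theorem to its second statement under the standing assumptions. Take $\Phi$ and $\mathcal L$ from Proposition~\ref{prop:chart}, a point $y_0$ of the essential range of $\Phi$, and $f,g$ from Lemma~\ref{lem:profile1}. Proposition~\ref{prop:iter} gives $T_0,\kappa,A_0$ with $\|T^A(k)\|_\infty\ge\kappa$ for all $k\ge0$ and $A>A_0$. For this $f$ and this $T_0$ no amplitude $A>A_0$ quenches $T_0$, so $u$ is not strongly quenching.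
\end{proof}

In Lemma~\ref{lem:profile1} the profile has to fit into a given disc, as it must in Case A, where $\Sigma$ is a strip of finite width; the curvature of the core is then fixed and $f$ is chosen to exceed it. In Case B the whole plane is available and $\mathcal L$ has constant coefficients, so the core can be made wide and flat enough for any given reaction. Outside the core the profile must descend to zero while staying strictly subharmonic; in the plane this is possible because $-\log r$ is harmonic and unbounded below.

\begin{lemma}\label{lem:profile2}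
For every ignition-type $f$ there are $\delta_0>0$ and a smooth $v$ with compact support in $[0,1]\times\mathbb R^2$ and values in $[0,1]$ such that $v_t-\Delta v\le f(v)$, $v(1,\cdot)\ge v(0,\cdot)+\delta_0$ on $\{v(0,\cdot)>0\}$, and $v(0,0)>0$.
\end{lemma}

\begin{proof}
Fix $\eta_0<\eta_1<\eta_1'<\eta_2'<\eta_2<1$, let $f_0=\min_{[\eta_1,\eta_2]}f>0$ and $d=\eta_2'-\eta_1'$, and choose $r_0$ with $4d/r_0^2\le f_0/2$. For $c>0$ define a radial function of $\xi\in\mathbb R^2$, $r=|\xi|$, by
\[
q_0=\begin{cases}\eta_2'-d\,r^2/r_0^2,&r\le r_0,\\[2pt] \eta_1'-\mu\log(r/r_0)+\frac c4(r^2-r_0^2),&r\ge r_0,\end{cases}\qquad\mu=2d+\tfrac12cr_0^2 .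
\]
At $r=r_0$ both pieces have the value $\eta_1'$ and the radial derivative $-2d/r_0$, so $q_0$ is locally $C^{1,1}$, with $\Delta q_0=-4d/r_0^2$ for $r<r_0$ and $\Delta q_0=c$ for $r>r_0$. The derivative $-\mu/r+cr/2$ of the outer piece is negative for $r<r_*=\sqrt{2\mu/c}$, where $r_*^2=r_0^2+4d/c>r_0^2$, so $q_0$ decreases in $r$ on $[0,r_*]$, and its value at $r=r_*$ is
\[
\eta_1'-\frac\mu2\log\frac{2\mu}{cr_0^2}+\frac\mu2-\frac{cr_0^2}4\ \longrightarrow\ -\infty\qquad(c\to0),
\]
because $\mu\to2d$. Fix $c$ such that this value is below $-2$. Let $q$ be the convolution of $q_0$ with a non-negative radial mollifier supported in $B(0,\epsilon)$. Then $\Delta q\ge-4d/r_0^2$ everywhere and $\Delta q=c$ for $r\ge r_0+\epsilon$. As $\epsilon\to0$, $q\to q_0$ locally uniformly. Since $q_0\ge\eta_1'>\eta_1$ for $r\le r_0$, and $q_0\le\eta_2'$ on a neighborhood of $\{r\le r_*\}$, we can choose $\epsilon,\delta_1>0$ so small that $r_0+\epsilon<r_*$, $q-\delta_1\ge\eta_1$ for $r\le r_0+\epsilon$, $q\le\eta_2'$ for $r\le r_*$, and $q<-1$ for $r=r_*$. Take $\beta$ with this $\delta_1$,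 let $0<c_1\le\min(c,\frac12f_0,\eta_2-\eta_2',\frac12)$, and for $t\in[0,1]$ put $v=\beta(q+c_1t)$ for $r<r_*$ and $v=0$ for $r\ge r_*$. As $q+c_1<0$ near $r=r_*$, $v$ is smooth with compact support, and $0\le v\le\eta_2'+c_1\le\eta_2$. Apply \eqref{eq:cut} with $\mathcal L=\Delta$. For $r_0+\epsilon\le r<r_*$ it gives $v_t-\Delta v\le\beta'(c_1-c)\le0\le f(v)$. For $r\le r_0+\epsilon$ it gives $v_t-\Delta v\le c_1+4d/r_0^2\le f_0\le f(v)$, because there $v\ge q-\delta_1\ge\eta_1$. The gain is \eqref{eq:gain}, and $v(0,0)\ge\eta_1>0$.
\end{proof}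

\begin{proof}[Proof of Theorem~\ref{thm:every}]
Let $f$ be of ignition type. Lemma~\ref{lem:lift} does not change $f$, so we may work under the standing assumptions. The mean of $u$ is $(-b_2,b_1)$. It is non-zero and not parallel to any $n\in\Lambda\setminus\{0\}$ exactly when $b\cdot n\neq0$ for all such $n$, that is, in Case B. Then $\Sigma=\mathbb R^2$ and $\mathcal L=\sum a_{ij}\partial_{ij}$ with a constant positive definite matrix $a$. Let $y_0$ be in the essential range of $\Phi$, take $v$ from Lemma~\ref{lem:profile2}, and put $g(t,y)=v(t,a^{-1/2}(y-y_0))$. Since $D^2_yg=a^{-1/2}(D^2v)a^{-1/2}$, we have $\mathcal Lg=\operatorname{tr}(aD^2_yg)=\Delta v$ at corresponding points, so $g$ satisfies \eqref{eq:sub} with $\tau=1$, and $g(0,y_0)>0$. Proposition~\ref{prop:iter} gives $T_0$, $\kappa>0$ and $A_0$ with $\|T^A(k)\|_\infty\ge\kappa$ for all $k\ge0$ and $A>A_0$, so $T_0$ is not quenched by $Au$ for any $A>A_0$.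
\end{proof}

\begin{thebibliography}{1}

\bibitem{Zlatos}
Andrej Zlatos, \emph{Diffusion in Fluid Flow: Dissipation Enhancement by Flows in 2D}, arXiv:math/0701123 (2007).

\end{thebibliography}
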